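\title{A trap for the first particle in the frog model,\\ and the scale $\log^2 n$}

\begin{abstract}
In the frog model on a graph with $n$ vertices, sleeping particles are placed with Poisson density $\lambda$, one extra particle is planted at an origin, and every particle, once awake, makes $t$ steps of simple random walk and wakes the particles it meets. The susceptibility $\mathcal S$ is the least lifetime $t$ for which every vertex is visited. Benjamini, Fontes, Hermon and Machado conjectured that on regular graphs $\mathcal S$ is at most $\lambda^{-1}\log n$, times a factor that depends only on the degree and on the maximal effective resistance, with probability at least $1-1/n$. We show that this is false: there are cubic graphs of bounded resistance on which $\mathcal S\ge s/\lambda$ has probability at least $e^{-4\sqrt s}$. We prove an upper bound of the same form, and deduce that the statement holds with $\log^2 n$ in place of $\log n$, which is the right power.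
\end{abstract}

\section{Introduction}

\subsection{The model}

Let $G=(V,E)$ be a finite connected simple graph with $n=|V|\ge2$ vertices, let $\lambda>0$ and let $\mathbf o\in V$. At time $0$ we place independently a Poisson($\lambda$) number of particles at each vertex, and we plant one additional particle at $\mathbf o$. Independently of everything else, each particle picks an infinite simple random walk path from its starting vertex. Fix a lifetime $t\in\mathbb N\cup\{\infty\}$. At first only the particles at $\mathbf o$ are active. An active particle performs the first $t$ steps of its path and then vanishes; along the way it activates every inactive particle it hits, and each activated particle then does the same. Let $\mathcal R_t$ be the set of vertices visited by active particles. The configuration and the paths are the same for all $t$, and the \emph{susceptibility} of $G$ is the random variable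
\[
\mathcal S(G)=\inf\{t:\mathcal R_t=V\},
\]
the lifetime needed for the activity to reach the whole graph. We write $\mathbb P_\lambda$ for the law of the process. An inactive particle waits at its starting vertex, and its lifetime begins only when it is activated. So the timing of visits plays no role: $\mathcal R_t$ is the smallest set that contains $\mathbf o$ and satisfies
\begin{equation}\label{eq:static}
\text{every particle that starts in $\mathcal R_t$ visits only vertices of $\mathcal R_t$ in its first $t$ steps.}
\end{equation}

For simple random walk $(X_i)_{i\ge0}$ let $\Pr_v$ and $\mathrm E_v$ denote law and expectation when $X_0=v$, let $T_u=\inf\{i\ge0:X_i=u\}$ and $T_u^+=\inf\{i\ge1:X_i=u\}$, and let $\mathrm{Ran}_\ell=\{X_0,\dots,X_\ell\}$. The geometry of $G$ enters through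
\[
R=R^*_{\mathrm{eff}}(G)=\frac1{\min_{u\ne v}\Pr_v[T_u<T_v^+]}\ \ge 1 .
\]
The number $1/\Pr_v[T_u<T_v^+]$ is the expected number of visits to $v$ before the walk from $v$ reaches $u$, so $R$ measures how much the walk retraces its steps. On the complete graph the walk from $v$ steps to $u$ with probability $\frac1{n-1}$ and otherwise stands at a third vertex, symmetric between $u$ and $v$; this gives $R=2(n-1)/n<2$. On a cycle of even length, gambler's ruin between antipodal vertices gives $R=n/2$. Logarithms are natural, and $L=\log n$ throughout.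

\subsection{The conjecture}

Suppose for a moment that $G$ is regular and that all particles are active from the start. The number of Poisson particles that visit a given vertex $v$ within $t$ steps is Poisson with mean $\lambda\sum_a\Pr_a[T_v\le t]$. This mean is at most $\lambda(t+1)$, and Lemma~\ref{lem:green} below shows that it is at least $\lambda(t+1)/(2R)$ when $t+1\le n/2$. Hence some vertex is missed with probability at most $ne^{-\lambda t/(2R)}$, which is at most $1/n$ once $t\ge4R\lambda^{-1}\log n$. One would guess that waking the particles costs no more than a further factor. The following conjecture, posed in \cite{BFHM}, says so.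

\medskip
\noindent\textbf{Conjecture.} \emph{There are a non-decreasing, diverging function $f:\mathbb R_+\to\mathbb R_+$ and constants $C_d>0$, depending only on $d$, such that for every $d$, every $\lambda\in(0,1]$, every connected $d$-regular graph $G$ with $n\ge2$ vertices and every $\mathbf o\in V$,}
\begin{equation}\label{eq:conj}
\mathbb P_\lambda\big[\mathcal S(G)\ge C_d\,\lambda^{-1}f(R^*_{\mathrm{eff}})\log n\big]\le 1/n .
\end{equation}
\medskip

The density is bounded in order to exclude large $\lambda$, where the threshold falls below $1$ while $\mathcal S(G)\ge1$.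

The computation above ignores the beginning of the process, when a single particle may be all there is. Put $s=\lambda t$. Suppose that $\mathbf o$ lies in a set of $a$ vertices joined to the rest of the graph by one edge. The set contains no Poisson particle with probability $e^{-\lambda a}$, and the planted particle stays in it for $t$ steps with probability about $e^{-ct/a}$. The two costs balance at $a\approx\sqrt s/\lambda$, where both are $e^{-O(\sqrt s)}$. At $s=K\log n$ this is much larger than $1/n$. A single edge has resistance $1$, so such a trap is compatible with bounded $R$.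

\subsection{Results}

\begin{theorem}\label{thm:lower}
There is a universal constant $R_0<\infty$ such that for all $\lambda\in(0,1]$, all $s\ge25$ and all even $n\ge2\sqrt s/\lambda+20$ there are a connected $3$-regular graph $G$ on $n$ vertices with $R^*_{\mathrm{eff}}(G)\le R_0$ and a vertex $\mathbf o$ with
\[
\mathbb P_\lambda[\mathcal S(G)\ge s/\lambda]\ \ge\ e^{-4\sqrt s}.
\]
\end{theorem}

\begin{corollary}\label{cor:false}
\begin{enumerate}
\item[(i)] The conjecture is false, already for $d=3$ and $\lambda=1$.
\item[(ii)] For all large even $n$ and all $\lambda\in(0,1]$ with $\frac{\log n}{2\lambda}+20\le n$ there are a connected $3$-regular graph $G$ on $n$ vertices with $R^*_{\mathrm{eff}}(G)\le R_0$ and a vertex $\mathbf o$ with $\mathbb P_\lambda\big[\mathcal S(G)\ge\frac{(\log n)^2}{17\lambda}\big]\ge n^{-4/\sqrt{17}}>1/n$.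
\end{enumerate}
\end{corollary}

So an error probability $1/n$ requires the scale $\log^2n$. That scale also suffices.

\begin{theorem}\label{thm:upper}
There are universal constants $C_a\le C_*$ such that for every connected $d$-regular graph $G$ on $n\ge2$ vertices, every $\lambda\in(0,1]$ and every $\mathbf o\in V$, with $R=R^*_{\mathrm{eff}}(G)$:
\begin{enumerate}
\item[(a)] if $s\ge C_aR^3\log n$ and $s/\lambda\le n/3$, then $\mathbb P_\lambda[\mathcal S(G)\ge s/\lambda]\le6\exp\big(-\sqrt s/(70R^2)\big)$;
\item[(b)] if $C_*R^4\le K\le\log n$, then $\mathbb P_\lambda[\mathcal S(G)\ge K\lambda^{-1}\log n]\le10\exp\big(-K/(C_*R^3)\big)$;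
\item[(c)] $\mathbb P_\lambda[\mathcal S(G)\ge C_*R^5\lambda^{-1}(\log n)^2]\le1/n$.
\end{enumerate}
\end{theorem}

Part (c) is \eqref{eq:conj} with $\log^2n$ in place of $\log n$, with $f(x)=C_*x^5$ and without $C_d$; by Corollary~\ref{cor:false}(ii) the power of the logarithm cannot be lowered. Parts (a) and (b) describe the conjectured scale $K\lambda^{-1}\log n$, where the bound holds with a weaker error probability. If $n$ is even, $s\ge25$ and $s/\lambda\le n/3$, then $n\ge75$ and $2\sqrt s/\lambda+20\le2n/15+20\le n$, so Theorem~\ref{thm:lower} applies; hence the form $\exp(-\Theta(\sqrt s))$ in (a) is correct in the worst case over graphs with bounded $R$. The powers of $R$ are not claimed to be optimal, and we make no effort to optimize constants.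

Section~\ref{sec:prelim} recalls the standard facts that we use, and Section~\ref{sec:trap} proves Theorem~\ref{thm:lower} and its corollary. The upper bound must exclude that the process stalls at \emph{any} proper subset of $V$; its plan is explained in Section~\ref{sec:plan} and carried out in Sections~\ref{sec:walk}--\ref{sec:all}.

\section{Resistance, Poisson marking and tail bounds}\label{sec:prelim}

For $\varphi:V\to\mathbb R$ let $\mathcal E(\varphi)=\sum_{xy\in E}(\varphi(x)-\varphi(y))^2$. By Dirichlet's principle the effective resistance with unit conductances is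
\begin{equation}\label{eq:dirichlet}
R_{\mathrm{eff}}(u,v)=\max_{\varphi\ \mathrm{nonconstant}}\frac{(\varphi(u)-\varphi(v))^2}{\mathcal E(\varphi)} .
\end{equation}
In particular $R_{\mathrm{eff}}(u,v)\le1$ for adjacent $u,v$. Two classical identities relate it to the walk: for $u\ne v$,
\begin{equation}\label{eq:identities}
\Pr_v[T_u<T_v^+]=\frac1{\deg(v)R_{\mathrm{eff}}(u,v)},\qquad
\mathrm E_uT_v+\mathrm E_vT_u=2|E|\,R_{\mathrm{eff}}(u,v).
\end{equation}
Since $\mathrm E_uT_w\le\mathrm E_uT_v+\mathrm E_vT_w$, the second identity shows that $R_{\mathrm{eff}}$ satisfies the triangle inequality. If $G$ is $d$-regular, the first gives $R=\max_{u\ne v}d\,R_{\mathrm{eff}}(u,v)$ and the second gives $\mathrm E_uT_v\le nR$. The transition matrix $P$ is then symmetric, so its columns sum to $1$ as well as its rows; this is the way regularity is used below. Also $\langle\varphi,(I-P)\varphi\rangle=\mathcal E(\varphi)/d$, so \eqref{eq:dirichlet} gives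
\begin{equation}\label{eq:osc}
(\varphi(u)-\varphi(v))^2\le R\,\langle\varphi,(I-P)\varphi\rangle\qquad(u,v\in V).
\end{equation}

\emph{Poisson marking.} If each Poisson particle is assigned independently to one of $k$ classes, uniformly, then the classes are independent Poisson configurations of density $\lambda/k$. In a class of density $\mu$, the number of particles that start in a fixed set $B$ and whose path has a given property is Poisson with mean $\mu\sum_{a\in B}\Pr_a[\text{property}]$.

\emph{Tail bounds.} Bernstein's inequality states that if $\xi_1,\dots,\xi_m$ are independent and centered, $|\xi_i|\le\beta$ and $\sum_i\mathrm{Var}(\xi_i)\le\sigma^2$, then $|\sum_i\xi_i|\ge\varepsilon$ has probability at most $2\exp\big(-\varepsilon^2/(2\sigma^2+\frac23\beta\varepsilon)\big)$. If $\xi$ is Poisson with mean $\mu$, then $2^{-\xi}$ has mean $e^{-\mu/2}$, so $\xi\le\mu/2$ has probability at most $2^{\mu/2}e^{-\mu/2}\le e^{-\mu/8}$.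

\emph{Elementary inequalities.}
\begin{equation}\label{eq:elem}
1-u\ge e^{-2u}\ \ (0\le u\le0.7),\qquad e^{-u}\le1-(1-e^{-1})u\le1-\tfrac u2\ \ (0\le u\le1).
\end{equation}
For the first, $1-u-e^{-2u}$ is concave and nonnegative at $0$ and at $0.7$; the second is convexity of $e^{-u}$ on $[0,1]$.

\section{A trap behind a bridge}\label{sec:trap}

\subsection{The smallest trap}

Take $K_4$ on vertices $x,y,p,q$ and subdivide the edge $xy$ by a new vertex $z$. All degrees are $3$ except that of $z$, which has room for one more edge; join it to the subdividing vertex $z'$ of a second graph of this kind (Figure~\ref{fig:trap}). Let $A=\{x,y,z,p,q\}$ and let $P_A$ be the restriction of $P$ to $A\times A$. The vector $P_A\mathbf 1$ equals $\frac23$ at $z$ and $1$ elsewhere. So a walk started uniformly in $A$ stays in $A$ for one step with probability $\frac15(4+\frac23)=\frac{14}{15}$, and, as $P_A$ is symmetric, for two steps with probability $\frac15\|P_A\mathbf 1\|^2=\frac15(4+\frac49)=\frac89>(\frac{14}{15})^2$. We shall see that for even $k$ it stays for $k$ steps with probability at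 least $(\frac{14}{15})^k$. If $A$ holds no Poisson particle and the planted walk stays in $A$ for $k$ steps, nothing is ever woken, so for a suitable $\mathbf o\in A$
\[
\mathbb P_\lambda[\mathcal S>k]\ge e^{-5\lambda}\big(\tfrac{14}{15}\big)^k .
\]
This decays exponentially in $k$ and does not contradict \eqref{eq:conj}. With a trap of $a$ vertices the bound becomes $e^{-\lambda a}(1-\frac1{3a})^k$, and we are free to let $a$ grow with $k$. The one thing to arrange is that the resistances stay bounded as both sides grow, and for this we use expanders.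

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\coordinate (p) at (-0.4,0); \coordinate (q) at (0.8,0);
\coordinate (x) at (1.5,1); \coordinate (y) at (1.5,-1);
\coordinate (z) at (2.6,0); \coordinate (w) at (4,0);
\coordinate (u) at (5,0.6); \coordinate (v) at (5,-0.6);
\draw (p)--(q) (p)--(x) (p)--(y) (q)--(x) (q)--(y) (x)--(z) (y)--(z);
\draw (w)--(u) (w)--(v);
\draw[very thick] (z)--(w);
\draw[dashed] (x)--(y) (u)--(v);
\draw (6.3,0) ellipse (1.8 and 1.2);
\foreach \n in {p,q,x,y,z,w,u,v} \fill (\n) circle (2pt);
\node[left] at (p) {$p$}; \node[below left] at (q) {$q$};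
\node[above] at (x) {$x$}; \node[below] at (y) {$y$};
\node[above right] at (z) {$z$}; \node[above left] at (w) {$z'$};
\node at (6.5,0) {$H_{m_2}$};
\end{tikzpicture}
\caption{Two cubic graphs, here $K_4$ and a larger graph $H_{m_2}$, each with one edge (dashed) replaced by a path through a new vertex; the new vertices $z,z'$ are joined by a bridge (thick). The result is cubic, and the five vertices on the left form a set with a single exit edge.}
\label{fig:trap}
\end{figure}

\subsection{Graphs with a bridge and bounded resistance}

\begin{lemma}\label{lem:graphs}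
There is $R_0<\infty$ such that for all even $m_1,m_2\ge4$ there is a connected simple cubic graph $G$ on $m_1+m_2+2$ vertices with $R^*_{\mathrm{eff}}(G)\le R_0$ that contains a set $A$ of $m_1+1$ vertices left by exactly one edge.
\end{lemma}

\begin{proof}
The isoperimetric number of a graph $H$ on $m$ vertices is $i(H)=\min|\partial S|/|S|$ over sets with $0<|S|\le m/2$, where $\partial S$ is the set of edges leaving $S$. For cubic $H$ the discrete Cheeger inequality says that the second eigenvalue of the Laplacian $3I-\mathrm{Adj}$ is at least $i(H)^2/6$. By a theorem of Bollob\'as \cite{Bol}, a uniform random cubic graph on $m$ vertices has $i\ge2/11$ with probability tending to $1$. For the finitely many remaining even $m\ge4$ take any connected cubic graph, for instance the $m$-cycle with its antipodal chords. So there are $\gamma>0$ and, for each even $m\ge4$, a connected simple cubic graph $H_m$ on $m$ vertices with second Laplacian eigenvalue at least $\gamma$. For $\varphi$ on $H_m$ with mean $\bar\varphi$ and for vertices $u\neq v$,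
\[
\mathcal E_{H_m}(\varphi)\ge\gamma\big[(\varphi(u)-\bar\varphi)^2+(\varphi(v)-\bar\varphi)^2\big]\ge\tfrac\gamma2(\varphi(u)-\varphi(v))^2 .
\]

Subdivide one edge of $H_{m_1}$ by a new vertex $z$ and one edge of $H_{m_2}$ by $z'$, and add the edge $zz'$. The resulting graph $G$ is connected, simple and cubic; let $A$ consist of the vertices of $H_{m_1}$ and $z$. If $xy$ is the edge subdivided by $z$, then $(\varphi(x)-\varphi(z))^2+(\varphi(z)-\varphi(y))^2\ge\frac12(\varphi(x)-\varphi(y))^2$. Hence $\mathcal E_G(\varphi)\ge\frac12\mathcal E_{H_{m_1}}(\varphi)$, and likewise for $H_{m_2}$. By \eqref{eq:dirichlet}, two vertices of the same $H_{m_j}$ have resistance at most $4/\gamma$ in $G$. Passing through the three edges $xz$, $zz'$, $z'x'$, where $x'$ is a neighbor of $z'$ in $H_{m_2}$, the triangle inequality bounds every resistance in $G$ by $3+8/\gamma$. Thus $R^*_{\mathrm{eff}}(G)\le R_0:=9+24/\gamma$.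
\end{proof}

\subsection{Proof of Theorem~\ref{thm:lower} and Corollary~\ref{cor:false}}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Choose $a$ odd with $\sqrt s/\lambda\le a\le\sqrt s/\lambda+2$ and $k$ even with $s/\lambda\le k\le s/\lambda+2$. Put $m_1=a-1$ and $m_2=n-a-1$. Both are even, $m_1\ge4$ because $s\ge25$ and $\lambda\le1$, and $m_2\ge\sqrt s/\lambda+17$ by the assumption on $n$. Let $G$ and $A$ be as in Lemma~\ref{lem:graphs}, so that $G$ has $n$ vertices and $|A|=a$.

Let $\theta_j$ be the eigenvalues of the symmetric matrix $P_A$, with orthonormal eigenvectors $e_j$, and put $\omega_j=\langle\mathbf 1,e_j\rangle^2/a$, so that $\sum_j\omega_j=1$. One edge leaves $A$, so $\sum_j\omega_j\theta_j=\frac1a\langle\mathbf 1,P_A\mathbf 1\rangle=1-\frac1{3a}$. Some $\theta_j$ may be negative, but $x\mapsto x^k$ is convex on $\mathbb R$ because $k$ is even. Jensen's inequality and \eqref{eq:elem} give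
\[
\frac1a\sum_{x\in A}\Pr_x[X_1,\dots,X_k\in A]=\frac1a\langle\mathbf 1,P_A^k\mathbf 1\rangle=\sum_j\omega_j\theta_j^k\ge\Big(1-\frac1{3a}\Big)^k\ge e^{-2k/(3a)} .
\]
Choose $\mathbf o\in A$ with $\Pr_{\mathbf o}[X_1,\dots,X_k\in A]\ge e^{-2k/(3a)}$.

With probability $e^{-\lambda a}$ no Poisson particle starts in $A$, independently of the planted walk. If moreover the planted walk stays in $A$ for $k$ steps, then $\mathcal R_t\subset A\ne V$ for all $t\le k$, so $\mathcal S>k\ge s/\lambda$. Now $\lambda a\le\sqrt s+2$ and $k/a\le\sqrt s+2\lambda/\sqrt s\le\sqrt s+0.4$, so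
\[
\lambda a+\frac{2k}{3a}\le\frac53\sqrt s+2.3\le4\sqrt s .\qedhere
\]
\end{proof}

Expansion was used only to bound $R$: the estimate on the probability holds for any set of $a$ vertices with a single exit edge in a cubic graph.

\begin{proof}[Proof of Corollary~\ref{cor:false}]
(i) Suppose that $f$ and $C_3$ are as in the conjecture. Put $K=\max\{1,C_3f(R_0)\}$, $\lambda=1$ and $s=K\log n$, with $n$ even and so large that Theorem~\ref{thm:lower} applies and $\log n>16K$. Since $f$ is non-decreasing, the graph of Theorem~\ref{thm:lower} satisfies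
\[
\mathbb P_1[\mathcal S\ge C_3f(R^*_{\mathrm{eff}})\log n]\ge\mathbb P_1[\mathcal S\ge K\log n]\ge e^{-4\sqrt{K\log n}}>e^{-\log n},
\]
which contradicts \eqref{eq:conj}.

(ii) Take $s=(\log n)^2/17$. Then $s\ge25$ for large $n$, and $2\sqrt s/\lambda\le\frac{\log n}{2\lambda}$ because $4\le\sqrt{17}$. Finally $e^{-4\sqrt s}=n^{-4/\sqrt{17}}$ and $4/\sqrt{17}<1$.
\end{proof}

\section{The upper bound: plan of the proof}\label{sec:plan}

From now on $G$ is connected and $d$-regular and $\lambda\in(0,1]$. The core of Theorem~\ref{thm:upper} concerns lifetimes below $n/2$.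

\begin{proposition}\label{prop:main}
Let $C_0=10^{14}$. Let $\tau$ be a positive integer and $t=6\tau$. If $t+1\le n/2$ and $s:=\lambda t\ge C_0R^3L$, then $\mathbb P_\lambda[\mathcal R_t\ne V]\le6\exp\big(-\sqrt s/(48R^2)\big)$.
\end{proposition}

The process first has to get started. We show that, except with probability $e^{-c\sqrt s/R^2}$, the planted particle wakes a particle that visits order $t/R$ vertices (Lemma~\ref{lem:ignition}). This is the only place where an error of size $e^{-c\sqrt s}$ arises; it is the counterpart of the trap.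

After that we must show that the process does not stall at a set $A\ne V$, in the sense that no particle from $A$ leaves $A$. The natural measure of the boundary of $A$ at time scale $t$ is
\[
q(A)=\sum_{a\in A}\Pr_a[X_\theta\notin A],
\]
where $\theta$ is an independent geometric time with mean about $2\tau$. Lemma~\ref{lem:escape} gives $\sum_{a\in A}\Pr_a[\mathrm{Ran}_t\not\subset A]\ge\frac1{t+1}\sum_{a\in A}\mathrm E_a|\mathrm{Ran}_t\setminus A|\ge q(A)/(84R)$. So for a \emph{fixed} set with $q(A)=x\tau$, no Poisson particle from $A$ leaves $A$ with probability at most $e^{-sx/(504R)}$. Lemma~\ref{lem:iso} shows that $x\ge c/R$ as soon as $A$ and $A^c$ both have order $\tau/R$ vertices. A bridge is therefore no obstacle once many vertices behind it are awake.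

A union bound would finish the proof for $s\ge CL$ if there were only $n^{O(x)}$ sets with $q\le x\tau$. For cuts within a factor $x$ of the minimum cut, Karger's contraction argument gives a count of this kind. Here the count is false: adding or removing one vertex changes $q$ by at most $1$ (see \eqref{eq:onevertex}), so a set with $q\le x\tau/2$ has $\binom n{\lfloor x\tau/2\rfloor}$ modifications with $q\le x\tau$. The proof removes this noise in three moves.
\begin{enumerate}
\item Replace $A$ by a core $U\subset A$ with $q(U)\le q(A)$ and $|A\setminus U|\le4q(A)$ that is \emph{stable}: each vertex lies on the side to which it is substantially attached.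
\item Count stable sets only up to approximation: a deterministic family of $n^{O(Rx)}$ sets contains an approximation $\hat U$ of every stable $U$ with $q(U)\le x\tau$ (Section~\ref{sec:count}). To make sure that $\hat U\subset A$, we arrange that vertices outside $A$ are weakly attached to $A$; a reserve class of particles takes care of strongly attached vertices.
\item Restart the process from the deterministic set $\hat U$. It ends at the same $A$ and discovers at most $4q(A)$ new vertices, where about $sq(A)/R$ are expected. A supermartingale bounds the probability of this by $e^{-csx/R}$ with no union over $A$ (Lemma~\ref{lem:mart}).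
\end{enumerate}
Section~\ref{sec:all} treats longer lifetimes by monotonicity and hitting times.

\section{Estimates for the walk}\label{sec:walk}

\subsection{Local times, range and ignition}

Let $G_\ell(x,y)=\sum_{i<\ell}P^i(x,y)$ be the expected number of visits to $y$ before time $\ell$.

\begin{lemma}\label{lem:green}
\begin{enumerate}
\item[(i)] If $1\le\ell\le n/2$, then $G_\ell(y,x)\le G_\ell(x,x)\le2R$ for all $x,y$.
\item[(ii)] If $1\le\ell+1\le n/2$, then for all $a,v\in V$ and $D\subset V$
\[
\Pr_a[T_v\le\ell]\ge\frac1{2R}\sum_{i\le\ell}P^i(a,v),\qquad \mathrm E_a|\mathrm{Ran}_\ell\cap D|\ge\frac1{2R}\sum_{i\le\ell}P^i(a,D).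
\]
\item[(iii)] If $1\le\ell+1\le n/2$, then $\Pr_a\big[|\mathrm{Ran}_\ell|\ge\frac{\ell+1}{4R}\big]\ge\frac1{4R}$ for all $a$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The first inequality is the strong Markov property at $T_x$. For the second, $\sum_y\Pr_x[T_y<\ell]=\mathrm E_x|\mathrm{Ran}_{\ell-1}|\le\ell\le n/2$, so some $y$ has $\Pr_x[T_y<\ell]\le\frac12$, and $y\ne x$. The expected number of visits to $x$ before $T_y$ is $1/\Pr_x[T_y<T_x^+]\le R$. On $\{T_y<\ell\}$ the expected number of later visits before time $\ell$ is at most $G_\ell(y,x)\le G_\ell(x,x)$. Hence $G_\ell(x,x)\le R+\frac12G_\ell(x,x)$.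

(ii) By the strong Markov property at $T_v$, $\sum_{i\le\ell}P^i(a,v)\le\Pr_a[T_v\le\ell]\,G_{\ell+1}(v,v)\le2R\Pr_a[T_v\le\ell]$. Sum over $v\in D$ for the second bound.

(iii) Let $p$ be the probability in question. By (ii) with $D=V$ and by $|\mathrm{Ran}_\ell|\le\ell+1$, we have $\frac{\ell+1}{2R}\le\mathrm E_a|\mathrm{Ran}_\ell|\le\frac{\ell+1}{4R}+p(\ell+1)$.
\end{proof}

Some bound on $\ell$ is necessary in (i): the columns of $G_\ell$ sum to $\ell$, so $G_\ell(x,x)\ge\ell/n$.

The next lemma starts the process. Its parameter $\sigma$ is the number of attempts that the planted walk makes to find many vertices. More attempts make each one shorter, so fewer particles are found, and the two errors balance at $\sigma=\sqrt{\lambda t}$, as in the trap.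

\begin{lemma}[Ignition]\label{lem:ignition}
Let $t,m$ be integers with $1\le m\le t$ and $m+1\le n/2$, and let $1\le\sigma\le t$. Fix a class of Poisson particles of density $\mu$. Let $B_0$ be the set of vertices visited within $t$ steps by the planted particle and by the particles of the class that start on the first $t$ steps of its path. Then $B_0\subset\mathcal R_t$ and
\[
\mathbb P_\lambda\Big[|B_0|<\frac{m+1}{4R}\Big]\le\exp\Big(-\frac\sigma{8R}\Big)+\exp\Big(-\frac{\mu t}{16R^2\sigma}\Big).
\]
\end{lemma}

\begin{proof}
The inclusion is \eqref{eq:static}. Let $\ell=\min\{\lfloor t/\sigma\rfloor,m\}\ge1$. The first $t$ steps of the planted walk contain $\lfloor t/\ell\rfloor\ge\lfloor\sigma\rfloor\ge\sigma/2$ disjoint blocks of $\ell$ steps. By Lemma~\ref{lem:green}(iii) and the Markov property, some block visits at least $\frac{\ell+1}{4R}$ vertices, except with probability $(1-\frac1{4R})^{\sigma/2}\le e^{-\sigma/(8R)}$. If $\ell=m$ we are done. Otherwise $\ell+1\ge t/\sigma$. Given a planted path with at least $\frac t{4R\sigma}$ vertices, the number of particles of the class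 that start on it and have $|\mathrm{Ran}_m|\ge\frac{m+1}{4R}$ is Poisson with mean at least $\mu\cdot\frac t{4R\sigma}\cdot\frac1{4R}$, and one such particle suffices since $m\le t$.
\end{proof}

\subsection{The walk at a geometric time}

In the rest of this section and in Sections~\ref{sec:count} and~\ref{sec:short},
\begin{equation}\label{eq:standing}
\tau\ge2\ \text{is an integer},\qquad t=6\tau,\qquad t+1\le n/2 .
\end{equation}
Define the symmetric stochastic matrices
\[
Q=\sum_{i\ge0}\frac1{2\tau}\Big(1-\frac1{2\tau}\Big)^iP^i,\qquad Q'=\sum_{i\ge0}\frac1\tau\Big(1-\frac1\tau\Big)^iP^i .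
\]
For sets write $Q(v,S)=\sum_{b\in S}Q(v,b)$ and $Q(S,S')=\sum_{a\in S}Q(a,S')$, and the same for $Q'$. Put $q(S)=Q(S,S^c)$ and $q'(S)=Q'(S,S^c)$. A geometric time is preferred to a fixed one because it yields a resolvent equation, which connects $q'$ to the Dirichlet form. The second kernel is there because products of up to three factors $Q'$ are still dominated by $Q$. For $v\notin S$, adding $v$ to $S$ creates the boundary pairs from $v$ to $(S\cup\{v\})^c$ and destroys those from $S$ to $v$, so by symmetry
\begin{equation}\label{eq:onevertex}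
q(S\cup\{v\})-q(S)=1-Q(v,v)-2Q(v,S)\in[-1,1].
\end{equation}

\begin{lemma}\label{lem:kernel}
\begin{enumerate}
\item[(i)] $Q(x,y)\le4R/\tau$ and $Q'(x,y)\le4R/\tau$ for all $x,y$.
\item[(ii)] $(Q')^k\le6Q$ entrywise for $k=1,2,3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:green}(i), $\sum_{i=j\tau}^{(j+1)\tau-1}P^i(x,y)=\sum_zP^{j\tau}(x,z)G_\tau(z,y)\le2R$ for each $j\ge0$. Hence $Q(x,y)\le\frac{2R}{2\tau}\sum_je^{-j/2}\le2.6R/\tau$ and $Q'(x,y)\le\frac{2R}\tau\sum_je^{-j}\le3.2R/\tau$.

(ii) Let $\kappa=1/\tau\le\frac12$. The coefficient of $P^i$ is $\binom{i+k-1}{k-1}\kappa^k(1-\kappa)^i$ in $(Q')^k$ and $\frac\kappa2(1-\frac\kappa2)^i$ in $Q$. Since $\frac{1-\kappa}{1-\kappa/2}\le1-\frac\kappa2\le e^{-\kappa/2}$, their ratio is at most $2\binom{i+k-1}{k-1}\kappa^{k-1}e^{-\kappa i/2}$. For $k=1$ this is at most $2$. For $k=2$ it equals $2ue^{-u/2}e^{\kappa/2}$ with $u=\kappa(i+1)$, which is at most $4e^{-1}e^{1/4}<6$. For $k=3$ it is at most $u^2e^{-u/2}e^\kappa$ with $u=\kappa(i+2)$, which is at most $16e^{-2}e^{1/2}<6$.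
\end{proof}

\begin{lemma}[Isoperimetry]\label{lem:iso}
For every $S\subset V$, $\ q'(S)\ge\min\big\{\frac{|S|}4,\frac{|S^c|}4,\frac\tau{8R}\big\}$ and $q(S)\ge q'(S)/6$.
\end{lemma}

\begin{proof}
Let $\varphi=Q'\mathbf 1_S$, with values in $[0,1]$, and $\kappa=1/\tau$. From $Q'=\kappa I+(1-\kappa)PQ'$ we get $(1-\kappa)(I-P)\varphi=\kappa(\mathbf 1_S-\varphi)$. Since $q'(S)=\sum_S(1-\varphi)$,
\[
\langle\varphi,(I-P)\varphi\rangle=\frac1{\tau-1}\Big[\sum_S\varphi(1-\varphi)-\sum_{S^c}\varphi^2\Big]\le\frac{q'(S)}{\tau-1}.
\]
If $\max\varphi-\min\varphi\ge\frac12$, then \eqref{eq:osc} gives $q'(S)\ge\frac{\tau-1}{4R}\ge\frac\tau{8R}$. Otherwise either $\max\varphi\le\frac34$, and then $q'(S)=\sum_S(1-\varphi)\ge|S|/4$, or $\min\varphi\ge\frac14$, and then by symmetry $q'(S)=\sum_{S^c}\varphi\ge|S^c|/4$. The last claim is Lemma~\ref{lem:kernel}(ii) with $k=1$.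
\end{proof}

The time $\theta$ is unbounded, while particles live only $t$ steps. Subadditivity shows that little is lost.

\begin{lemma}[Escape]\label{lem:escape}
For every $S\subset V$, $\ \sum_{a\in S}\mathrm E_a|\mathrm{Ran}_t\setminus S|\ge\frac\tau{12R}\,q(S)$.
\end{lemma}

\begin{proof}
Let $q_i=\sum_{a\in S}P^i(a,S^c)$. Splitting according to whether $X_i\in S$,
\[
q_{i+r}\le q_i+\sum_{z\in S}\Big(\sum_{a\in S}P^i(a,z)\Big)P^r(z,S^c)\le q_i+q_r,
\]
because the columns of $P^i$ sum to $1$. Let $\Sigma=\sum_{r=0}^\tau q_r$. Summing $q_\tau\le q_r+q_{\tau-r}$ over $0\le r\le\tau$ gives $(\tau+1)q_\tau\le2\Sigma$. Hence $\sum_{r<\tau}q_{j\tau+r}\le j\tau q_\tau+\Sigma\le(2j+1)\Sigma$, and with $u=e^{-1/2}$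
\[
q(S)\le\frac\Sigma{2\tau}\sum_{j\ge0}(2j+1)u^j=\frac\Sigma{2\tau}\cdot\frac{1+u}{(1-u)^2}\le\frac{6\Sigma}\tau .
\]
By Lemma~\ref{lem:green}(ii) the left side of the claim is at least $\frac1{2R}\sum_{i\le t}q_i\ge\frac\Sigma{2R}$.
\end{proof}

\section{Counting stable sets up to approximation}\label{sec:count}

\begin{definition}
A set $U\subset V$ is \emph{stable} if $Q(v,U)\ge\frac38$ for $v\in U$ and $Q(v,U)\le\frac38$ for $v\notin U$. A set $\hat U$ \emph{approximates} $U$ if it contains every $v$ with $Q(v,U)\ge\frac38$ and no $v$ with $Q(v,U)<\frac18$.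
\end{definition}

\begin{lemma}[Encoding]\label{lem:encode}
Assume \eqref{eq:standing}, let $\alpha=61440R$ and assume $\tau\ge\alpha L$. For each $x\ge1$ there is a family $\mathcal F_x$ of subsets of $V$ with $|\mathcal F_x|\le n^{10^7Rx}$ such that every stable $U$ with $q(U)\le x\tau$ is approximated by a member of $\mathcal F_x$.
\end{lemma}

We construct a random set whose law depends on $x$ but not on $U$, and which approximates each given $U$ with probability at least $\frac12n^{-O(Rx)}$; independent copies then form the family. Regard $Q$ as edge weights and $U$ as a cut. Random contraction merges vertices along heavy edges and preserves the cut if it never merges across it. The chance of this is exponentially small in the weight of the cut, which is $x\tau$, and we can only afford $xL$. So we first thin $V$ to a random sample of density of order $L/\tau$: this scales the cut down to order $xL$ and still determines every $Q(v,U)$ up to a small error.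

\subsection{The algorithm}

Let
\[
\rho=\frac{\alpha L}\tau\le1,\qquad m_0=\frac{\rho\tau}{64R},\qquad\eta=\frac1{36864R},\qquad h=\frac{8x}\eta,\qquad M=\lceil2h\rceil .
\]
\begin{description}
\item[Sample.] Let $Z$ contain each vertex independently with probability $\rho$. For disjoint $S,S'\subset Z$ put $w(S,S')=\rho^{-1}Q(S,S')$. Start from the partition of $Z$ into singletons; the parts are called \emph{clusters}.
\item[Phase 1.] While some cluster has fewer than $m_0$ vertices, take a smallest cluster $S$ (ties are broken by a fixed rule), choose another cluster $S'$ with probability $w(S,S')/w(S,Z\setminus S)$, and merge $S$ and $S'$.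
\item[Phase 2.] While there are more than $M$ clusters, choose a pair $\{S,S'\}$ with probability proportional to $w(S,S')$ and merge it.
\item[Output.] Label each cluster $0$ or $1$ by a fair coin, let $Z_1$ be the union of those labeled $1$, and output $\hat U=\{v:\rho^{-1}Q(v,Z_1)\ge\frac14\}$.
\end{description}
If a choice cannot be made, the output is $\emptyset$. The threshold $m_0$ is chosen so that, by Lemma~\ref{lem:kernel}(i),
\begin{equation}\label{eq:small}
\rho^{-1}Q(v,S)\le m_0\cdot\frac{4R}{\rho\tau}=\frac1{16}\qquad\text{whenever }|S|\le m_0 .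
\end{equation}
So a cluster below the threshold sends almost all of its weight to other clusters. Above the threshold this fails, and isoperimetry takes over. To apply Lemma~\ref{lem:iso} to a cut of the sample, we smooth the cut with $Q'$ into a cut of $V$; this is where $(Q')^3\le6Q$ is needed.

\begin{lemma}[Cuts of the sample]\label{lem:cut}
Suppose that $\frac78\le\rho^{-1}Q'(v,Z)\le\frac98$ for all $v\in V$. If $S\subset Z$ and $|S|,|Z\setminus S|\ge m_0$, then $w(S,Z\setminus S)\ge\eta\rho\tau$.
\end{lemma}

\begin{proof}
Write $w=w(S,Z\setminus S)$ and $c=\frac1{64R}$, so that $m_0=c\rho\tau$. Let $\phi=\rho^{-1}Q'(\cdot,S)$ and $\psi=\rho^{-1}Q'(\cdot,Z\setminus S)$, so $\frac78\le\phi+\psi\le\frac98$. Let $Y=\{\phi\ge\frac7{16}\}$; then $\psi\ge\frac7{16}$ on $Y^c$. By symmetry of $Q'$ and Lemma~\ref{lem:kernel}(ii),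
\begin{align*}
\sum_{y,y'\in V}\phi(y)Q'(y,y')\psi(y')&=\rho^{-2}(Q')^3(S,Z\setminus S)\le6\rho^{-1}w,\\
\sum_{v\in V}\phi(v)\psi(v)&=\rho^{-2}(Q')^2(S,Z\setminus S)\le6\rho^{-1}w .
\end{align*}
Keeping only $y\in Y$, $y'\notin Y$ in the first sum and using $(\frac7{16})^2\ge\frac16$, we get $w\ge\rho q'(Y)/36$. If $|Y|,|Y^c|\ge c\tau/4$, Lemma~\ref{lem:iso} gives $q'(Y)\ge c\tau/16=\frac\tau{1024R}$, so $w\ge\frac{\rho\tau}{36\cdot1024R}=\eta\rho\tau$.

Suppose $|Y|<c\tau/4$. The columns of $Q'$ sum to $1$, so $\sum_V\phi=|S|/\rho\ge c\tau$, while $\sum_Y\phi\le\frac98\cdot\frac{c\tau}4$. Hence $\sum_{Y^c}\phi\ge c\tau/2$ and $\sum_V\phi\psi\ge\frac7{32}c\tau$, and the second display gives $w\ge\frac7{192}c\rho\tau\ge\eta\rho\tau$. If $|Y^c|<c\tau/4$, the same computation with $\psi$ and $|Z\setminus S|\ge m_0$ gives $\sum_Y\psi\ge c\tau/2$, and $\phi\ge\frac7{16}$ on $Y$, so again $\sum_V\phi\psi\ge\frac7{32}c\tau$.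
\end{proof}

\subsection{Proof of Lemma~\ref{lem:encode}}

Fix a stable $U$ with $q(U)\le x\tau$, and let $\mathbf P$ denote the law of the algorithm. Put $W=w(Z\cap U,Z\setminus U)$.

\medskip\noindent\emph{The sample is good.} Let $\mathcal Z$ be the event that $W\le4\rho q(U)$ and that, for all $v\in V$, each of
\[
\rho^{-1}Q(v,Z\cap U)-Q(v,U),\qquad\rho^{-1}Q(v,Z\setminus U)-Q(v,U^c),\qquad\rho^{-1}Q'(v,Z)-1
\]
is at most $\frac1{32}$ in absolute value. The first quantity is the sum over $z\in U$ of the independent centered variables $\rho^{-1}Q(v,z)(\mathbf 1_{z\in Z}-\rho)$. By Lemma~\ref{lem:kernel}(i) they are bounded by $\beta=\frac{4R}{\rho\tau}=\frac{4R}{\alpha L}$, and their variances sum to at most $\sum_z\rho^{-1}Q(v,z)^2\le\beta$. The other two quantities are sums of the same form, over $U^c$ with $Q$ and over $V$ with $Q'$. Bernstein's inequality with $\varepsilon=\frac1{32}$ bounds each of these $3n$ failures by $2\exp(-\frac1{1024\cdot3\beta})=2n^{-5}$. The mean of $W$ is $\rho^{-1}\rho^2q(U)=\rho q(U)$, so $W>4\rho q(U)$ has probability at most $\frac14$ by Markov's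 inequality. As $n\ge26$ by \eqref{eq:standing}, $\mathbf P(\mathcal Z)\ge\frac34-6n^{-4}\ge\frac12$. Fix a sample in $\mathcal Z$; then
\begin{equation}\label{eq:W}
W\le4\rho x\tau=4\alpha Lx .
\end{equation}
Call a partition of $Z$ \emph{correct} if each cluster lies in $U$ or in $U^c$, and call a merge correct if it joins two clusters on the same side.

\medskip\noindent\emph{Phase 1.} For $S$ contained in one side let $\mathrm{opp}(S)$ be the $w$-weight from $S$ to the part of $Z$ on the other side, and $\mathrm{same}(S)$ the weight from $S$ to the rest of its own side. Let the partition be correct and let $S$ be the chosen cluster, $|S|<m_0$. Stability, the event $\mathcal Z$ and \eqref{eq:small}, applied to each vertex of $S$, give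
\[
\begin{array}{lll}
S\subset U: & \mathrm{same}(S)\ge(\frac38-\frac1{32}-\frac1{16})|S|=\frac9{32}|S|, & \mathrm{opp}(S)\le(\frac58+\frac1{32})|S|=\frac{21}{32}|S|,\\[4pt]
S\subset U^c: & \mathrm{same}(S)\ge(\frac58-\frac1{32}-\frac1{16})|S|=\frac{17}{32}|S|, & \mathrm{opp}(S)\le(\frac38+\frac1{32})|S|=\frac{13}{32}|S|,
\end{array}
\]
and $w(S,Z\setminus S)\ge(1-\frac1{16}-\frac1{16})|S|\ge\frac12|S|$. So the probability $b=\mathrm{opp}(S)/(\mathrm{opp}(S)+\mathrm{same}(S))$ of an incorrect merge satisfies
\[
b\le\tfrac{21}{30}=0.7\qquad\text{and}\qquad b\le2\,\mathrm{opp}(S)/|S| .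
\]
The first bound is the only use of stability in the contraction. Without it a vertex could have all its weight on the other side and would be merged incorrectly for sure.

The reason for always taking a smallest cluster is that its size then at least doubles, so the contributions $\mathrm{opp}(\{z\})/|S|$ of a vertex $z$ to the successive bounds on $b$ form a geometric series. We record this in the potential $F=\sum_S\mathrm{opp}(S)/|S|$. Since $\mathrm{opp}$ is additive over clusters on one side, a correct merge of $S$ and $S'$, with sizes $m\le m'$, lowers $F$ by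
\[
\mathrm{opp}(S)\Big(\frac1m-\frac1{m+m'}\Big)+\mathrm{opp}(S')\Big(\frac1{m'}-\frac1{m+m'}\Big)\ge\frac{\mathrm{opp}(S)}{2m}\ge\frac b4 .
\]
We claim that from a correct partition with potential $F$, all remaining merges of Phase~1 are correct with probability at least $e^{-8F}$. This holds if no merge remains. By induction on the number of clusters, the probability is otherwise at least $(1-b)e^{-8(F-b/4)}=(1-b)e^{2b}e^{-8F}\ge e^{-8F}$, by \eqref{eq:elem}. Initially $F=2W\le8\alpha Lx$, so Phase~1 is correct with probability at least $n^{-64\alpha x}$.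

\medskip\noindent\emph{Phase 2.} This is Karger's contraction. All clusters have at least $m_0$ vertices. When there are $N>M$ of them, Lemma~\ref{lem:cut} applies to each, so the total weight between clusters is at least $\frac12N\eta\rho\tau$. In a correct partition the incorrect pairs have total weight $W$. By \eqref{eq:W} the merge is incorrect with probability at most $\frac{8x}{\eta N}=h/N\le\frac12$. By \eqref{eq:elem}, Phase~2 is correct with probability at least $\prod_{M<N\le n}e^{-2h/N}\ge n^{-2h}$, since $\sum_{N=2}^n1/N\le L$. (Run from singletons, this computation has only the bound $\frac12$ for the weight leaving a cluster, in place of $\eta\rho\tau=\frac53L$. It would give $n^{-O(W)}=n^{-O(RxL)}$, and Phase~1 is there to avoid this loss of a factor $L$.)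

\medskip\noindent\emph{Output.} Given a correct final partition with at most $M\le2h+1$ clusters, $Z_1=Z\cap U$ with probability at least $2^{-M}\ge n^{-2h-1}$. Then $|\rho^{-1}Q(v,Z_1)-Q(v,U)|\le\frac1{32}$ for all $v$, and $\frac38-\frac1{32}>\frac14>\frac18+\frac1{32}$ shows that $\hat U$ approximates $U$. Since $64\alpha x+4h+1=(3932160+1179648)Rx+1\le\Gamma x$ with $\Gamma=6\cdot10^6R$, we have proved $\mathbf P[\hat U\text{ approximates }U]\ge\frac12n^{-\Gamma x}$.

\medskip\noindent\emph{The family.} Run the algorithm $\lceil2n^{\Gamma x+1}\rceil\le n^{\Gamma x+3}\le n^{10^7Rx}$ times independently. A given $U$ is approximated by no output with probability at most $e^{-n}$. There are at most $2^n$ sets $U$ and $2^ne^{-n}<1$, so some realization serves all of them. \hfill$\square$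

\section{Short lifetimes: proof of Proposition~\ref{prop:main}}\label{sec:short}

Since $\lambda\le1$, we have $t\ge s\ge10^{14}R^3L$, so $\tau=t/6\ge\alpha L\geq 2$: the assumptions \eqref{eq:standing} and those of Lemma~\ref{lem:encode} hold. We also note, using $L\ge\log2$, that
\begin{equation}\label{eq:large}
s\ge6912R,\qquad s\ge576RL,\qquad\sqrt s\ge10^5,\qquad s\ge36288\cdot256\cdot10^7R^3L .
\end{equation}
Split the Poisson particles into independent classes $\mathsf P_1,\mathsf P_2,\mathsf P_3$ of density $\lambda/3$. The first class starts the process, the second drives an exploration, and the third is the reserve.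

\subsection{Ignition}

Apply Lemma~\ref{lem:ignition} to $\mathsf P_1$ with $m=t$, $\mu=\lambda/3$, $\sigma=\sqrt s$. The set $B_0\subset\mathcal R_t$ is independent of $\mathsf P_2$ and $\mathsf P_3$, and
\begin{equation}\label{eq:stage1}
\mathbb P_\lambda\big[|B_0|<\tfrac t{4R}\big]\le e^{-\sqrt s/(8R)}+e^{-\sqrt s/(48R^2)}\le2e^{-\sqrt s/(48R^2)} .
\end{equation}

\subsection{Full sets and the exploration}

An approximation of $U\subset A$ may contain any vertex with $Q(v,U)\ge\frac18$, and we need it to stay inside $A$. So we want all vertices outside $A$ to be weakly attached to $A$.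

Call $B\subset V$ \emph{full} if $\sum_{i=0}^tP^i(v,B)<\tau/8$ for every $v\notin B$. The set $V$ is full. An intersection of full sets is full, since a vertex outside it is outside one of them and the sum is monotone in $B$. Let $\mathrm{cl}(B)$ be the smallest full superset of $B$. It is obtained by \emph{closure additions}: while the current set $B'$ has a vertex $v\notin B'$ with $\sum_{i\le t}P^i(v,B')\ge\tau/8$, add the first such $v$ in a fixed order of $V$. Indeed, such a $v$ lies in every full set that contains $B'$, again by monotonicity, and the final set is full.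

Call $B$ \emph{$\mathsf P_2$-closed} if no $\mathsf P_2$-particle that starts in $B$ leaves $B$ within $t$ steps. This property is also stable under intersection. Let $\mathsf F(B)$ be the smallest full $\mathsf P_2$-closed set containing $B$. Minimality gives
\begin{equation}\label{eq:restart}
\mathsf F(B\cup B')=\mathsf F(B)\qquad\text{whenever }B'\subset\mathsf F(B).
\end{equation}
The set $\mathsf F(B)$ is found by the following \emph{exploration from $B$}. Let $A_0=\mathrm{cl}(B)$. At step $k\ge1$ take the first unqueried vertex $a_k\in A_{k-1}$, query it by revealing the $\mathsf P_2$-particles at $a_k$ and their paths, and let $A_k$ be the closure of the union of $A_{k-1}$ with the vertices that these particles visit within $t$ steps. Stop when all vertices of $A_k$ are queried. By induction $A_k\subset\mathsf F(B)$, and the terminal set is full and $\mathsf P_2$-closed, so it equals $\mathsf F(B)$.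

\begin{lemma}\label{lem:reserve}
$\mathbb P_\lambda[\mathsf F(B_0)\not\subset\mathcal R_t]\le ne^{-s/(288R)}$.
\end{lemma}

\begin{proof}
Condition on the planted path, $\mathsf P_1$ and $\mathsf P_2$. The exploration from $B_0$ is then determined, and it makes at most $n$ closure additions of a vertex $v$ to a set $B'$. For each, the number of $\mathsf P_3$-particles that start in $B'$ and hit $v$ within $t$ steps is Poisson, and by Lemma~\ref{lem:green}(ii) and symmetry its mean is
\[
\frac\lambda3\sum_{a\in B'}\Pr_a[T_v\le t]\ge\frac\lambda3\cdot\frac1{2R}\sum_{i\le t}P^i(v,B')\ge\frac\lambda3\cdot\frac1{2R}\cdot\frac\tau8=\frac s{288R}.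
\]
So, outside an event of probability $ne^{-s/(288R)}$, every added $v$ is hit by a $\mathsf P_3$-particle from its $B'$. On this event, each vertex of $\mathsf F(B_0)\setminus B_0$ is visited within $t$ steps by a $\mathsf P_2$- or $\mathsf P_3$-particle that starts at a vertex which joined earlier. By \eqref{eq:static} and induction along the order of joining, $\mathsf F(B_0)\subset\mathcal R_t$.
\end{proof}

\subsection{An exploration that finds too little}

\begin{lemma}\label{lem:mart}
For a fixed set $B$ and $y>0$ let $E(B,y)$ be the event that $A=\mathsf F(B)$ satisfies $|A\setminus\mathrm{cl}(B)|\le4q(A)$ and $q(A)\ge y$. Then $\mathbb P_\lambda[E(B,y)]\le\exp\big(-\frac{sy}{9072R\tau}\big)$.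
\end{lemma}

\begin{proof}
Let $g(a,S)=\mathrm E_a|\mathrm{Ran}_t\setminus S|$, a deterministic function that decreases in $S$. Number the $\mathsf P_2$-particles at each vertex. In the exploration from $B$ let $Y_k$ be the number of vertices outside $A_{k-1}$ visited within $t$ steps by the first $\mathsf P_2$-particle at $a_k$, with $Y_k=0$ if there is none. The vertex $a_k$ and the set $A_{k-1}$ are determined by the first $k-1$ queries, and the particles at $a_k$ are independent of these. So the conditional mean of $Y_k$ given the past is
\[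
p_k=(1-e^{-\lambda/3})\,g(a_k,A_{k-1})\ge\tfrac\lambda6\,g(a_k,A),
\]
by \eqref{eq:elem} and $A_{k-1}\subset A$. After the exploration stops put $Y_k=p_k=0$. Every vertex of $A$ is queried exactly once, so Lemma~\ref{lem:escape}, applied to the realized set $A$, gives
\[
\sum_kp_k\ge\frac\lambda6\cdot\frac\tau{12R}\,q(A)=\frac s{432R}\,q(A).
\]
Also $Y_k\le|A_k\setminus A_{k-1}|$, so $\sum_kY_k\le|A\setminus A_0|$. On $E(B,y)$ we thus have $\sum_kp_k\ge\frac{sy}{432R}$ and, since $s\ge16\cdot432R=6912R$, also $\sum_kY_k\le4q(A)\le\frac14\sum_kp_k$.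

Let $r=t+1\le7\tau$, so that $0\le Y_k\le r$. By \eqref{eq:elem} the conditional mean of $e^{-Y_k/r}$ is at most $1-(1-e^{-1})p_k/r\le\exp(-(1-e^{-1})p_k/r)$. Hence
\[
\Lambda_j=\exp\Big\{\frac1r\sum_{k\le j}\big((1-e^{-1})p_k-Y_k\big)\Big\}
\]
is a supermartingale with $\Lambda_0=1$, constant from $j=n$ on. On $E(B,y)$, since $1-e^{-1}-\frac14\ge\frac13$, we have $\Lambda_n\ge\exp(\frac1{3r}\sum_kp_k)\ge\exp(\frac{sy}{21\cdot432R\tau})$. Markov's inequality completes the proof.
\end{proof}

\subsection{The core and the union bound}

\begin{lemma}\label{lem:stage2}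
For every fixed $B$ with $|B|\ge\frac t{4R}$,
\[
\mathbb P_\lambda[\mathsf F(B)\ne V]\le e^{-s/(24192R^2)}+2e^{-s/(4644864R^2)} .
\]
\end{lemma}

\begin{proof}
Suppose that $A=\mathsf F(B)\ne V$. We look for a subset of $A$ with boundary no larger than that of $A$, which omits few vertices and cannot be improved by moving one vertex. Let $U\subset A$ minimize $J(U')=q(U')+\frac14|A\setminus U'|$ over $U'\subset A$. Then:
\begin{enumerate}
\item[(i)] $q(U)+\frac14|A\setminus U|\le J(A)=q(A)$.
\item[(ii)] For $v\in U$, \eqref{eq:onevertex} with $S=U\setminus\{v\}$ gives $0\le J(U\setminus\{v\})-J(U)=2Q(v,U)-1-Q(v,v)+\frac14$, so $Q(v,U)\ge\frac38$.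
\item[(iii)] For $v\in A\setminus U$, \eqref{eq:onevertex} gives $0\le J(U\cup\{v\})-J(U)=1-Q(v,v)-2Q(v,U)-\frac14$, so $Q(v,U)\le\frac38$.
\item[(iv)] For $v\notin A$, fullness of $A$ gives
\[
Q(v,U)\le Q(v,A)\le\frac1{2\tau}\sum_{i\le t}P^i(v,A)+\Big(1-\frac1{2\tau}\Big)^{6\tau+1}<\frac1{16}+e^{-3}<\frac18 .
\]
\end{enumerate}
Item (iv) explains the choice $t=6\tau$: the geometric time exceeds $t$ with probability below $e^{-3}$.

\emph{Case $U=\emptyset$.} By (i), $|A|\le4q(A)$, so $q(A)\ge|B|/4\ge\frac{6\tau}{16R}$ and $E(B,\frac{6\tau}{16R})$ occurs. By Lemma~\ref{lem:mart} this has probability at most $\exp(-\frac{6s}{16\cdot9072R^2})=e^{-s/(24192R^2)}$. This is where the size of $B$, and hence ignition, is used.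

\emph{Case $U\ne\emptyset$.} By (ii)--(iv), $U$ is stable. By Lemma~\ref{lem:kernel}(i), a vertex $v\in U$ has $\frac38\le Q(v,U)\le|U|\frac{4R}\tau$, and a vertex $v\notin A$ has $\frac78\le Q(v,U^c)\le|U^c|\frac{4R}\tau$. So $|U|,|U^c|\ge\frac{3\tau}{32R}$, and Lemma~\ref{lem:iso} gives $q(U)\ge\frac16\cdot\frac{3\tau}{128R}=x_0\tau$ with $x_0=\frac1{256R}$. Let $x_j=2^jx_0$ and choose $j\ge1$ with $x_{j-1}\tau\le q(U)\le x_j\tau$. Let $\mathcal G_j=\mathcal F_{\max\{1,x_j\}}$ be the deterministic family of Lemma~\ref{lem:encode}. Since $\max\{1,x_j\}\le256Rx_j$, we have $|\mathcal G_j|\le n^{256\cdot10^7R^2x_j}$. Some $\hat U\in\mathcal G_j$ approximates $U$, and $U\subset\hat U\subset A$ by (ii) and (iv). By \eqref{eq:restart}, $A=\mathsf F(B\cup\hat U)$. By (i), $|A\setminus\mathrm{cl}(B\cup\hat U)|\le|A\setminus U|\le4q(A)$ and $q(A)\ge q(U)\ge x_{j-1}\tau$. Thus $E(B\cup\hat U,x_{j-1}\tau)$ occurs for some $j\ge1$ and some $\hat U\in\mathcal G_j$. By Lemma~\ref{lem:mart}, a union bound and the last inequality of \eqref{eq:large}, the probability of this case is at most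
\[
\sum_{j\ge1}n^{256\cdot10^7R^2x_j}\exp\Big(-\frac{sx_j}{18144R}\Big)\le\sum_{j\ge1}\exp\Big(-\frac{sx_j}{36288R}\Big)=\sum_{j\ge1}u^{2^{j-1}},
\]
where $u=\exp(-\frac s{36288\cdot128R^2})=e^{-s/(4644864R^2)}\le\frac12$. The sum is at most $\sum_{j\ge1}u^j\le2u$.
\end{proof}

\begin{proof}[Conclusion of the proof of Proposition~\ref{prop:main}]
Since $B_0$ is independent of $\mathsf P_2$, Lemma~\ref{lem:stage2} applies conditionally on $B_0$. With \eqref{eq:stage1} and Lemma~\ref{lem:reserve},
\[
\mathbb P_\lambda[\mathcal R_t\ne V]\le2e^{-\sqrt s/(48R^2)}+ne^{-s/(288R)}+e^{-s/(24192R^2)}+2e^{-s/(4644864R^2)} .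
\]
By \eqref{eq:large}, $ne^{-s/(288R)}\le e^{-s/(576R)}$. Since $\sqrt s\ge10^5>4644864/48$, each of $e^{-s/(576R)}$, $e^{-s/(24192R^2)}$ and $e^{-s/(4644864R^2)}$ is at most $e^{-\sqrt s/(48R^2)}$. The coefficients add up to $6$.
\end{proof}

\section{All lifetimes: proof of Theorem~\ref{thm:upper}}\label{sec:all}

Let $C_a=2C_0$ and $C_*=40C_a=8\cdot10^{15}$. We use that $\mathcal S<T$ if $\mathcal R_t=V$ for some integer $t<T$.

\begin{proof}[Proof of (a)]
Let $T=s/\lambda\le n/3$, $\tau=\lceil T/6\rceil-1$ and $t=6\tau$, so $T-6\le t<T$. As $s\ge C_a\log2\ge12$, we get $\lambda t\ge s-6\ge s/2\ge C_0R^3L$. Also $n\ge3T\ge3s\ge6$, so $t+1\le n/3+1\le n/2$. Proposition~\ref{prop:main} bounds $\mathbb P_\lambda[\mathcal S\ge T]$ by $6\exp(-\sqrt{s/2}/(48R^2))$, and $48\sqrt2<70$.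
\end{proof}

\begin{proof}[Proof of (b) and (c)]
Let $s=KL$ and $T=s/\lambda$, where $C_*R^4\le K\le L$ in case (b) and $K=C_*R^5L$ in case (c). As $L\ge\log2$ and $40\log2>24$, in both cases
\begin{equation}\label{eq:K}
K\ge(\log2)\,C_*R^4\ge24\,C_aR^4 .
\end{equation}
For small $\lambda$ the threshold $T$ exceeds $n/3$, where Lemma~\ref{lem:green} is no longer available at scale $T$. We distinguish regimes by comparing $T$ with $n$ and with the bound $nR$ on hitting times.

\medskip\noindent\emph{Regime I: $T\le n/3$.} By \eqref{eq:K}, part (a) applies: $\mathbb P_\lambda[\mathcal S\ge T]\le6\exp(-\sqrt s/(70R^2))$.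

\medskip\noindent\emph{Regime II: $n/3<T\le8nR$.} We lower the threshold to $n/3$. Let $s'=\lambda n/3$. Then $s=\lambda T\le24Rs'$, so $s'\ge s/(24R)\ge C_aR^3L$ by \eqref{eq:K}, and (a) applies to $s'$. As $70\sqrt{24}<350$,
\[
\mathbb P_\lambda[\mathcal S\ge T]\le\mathbb P_\lambda[\mathcal S\ge s'/\lambda]\le6\exp\big(-\sqrt s/(350R^{5/2})\big).
\]

\medskip\noindent\emph{Regime III: $T>8nR$.} Now a single walk hits any given vertex with good probability. Let $t=\lceil T\rceil-1$, so $T/2\le t<T$, $\lambda t\ge s/2$ and $t\ge8nR-1$. Let $H=\lceil2nR\rceil$ and $J=\lfloor t/H\rfloor$. Since $nR\ge2$, we have $H\le2nR+1\le2.5nR$ and $t/H\ge\frac{8nR-1}{2nR+1}\ge3$. Therefore $J\ge\frac34\cdot\frac tH\ge\frac t{6nR}$. From $\mathrm E_uT_v\le nR$ and Markov's inequality, $\Pr_u[T_v>H]\le\frac12$ for all $u,v$, and by the Markov property at multiples of $H$,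
\begin{equation}\label{eq:miss}
\Pr_u[T_v>t]\le2^{-J}\qquad(u,v\in V).
\end{equation}

\emph{Regime III(i): $J\ge2\log_2n$.} The planted particle alone gives $\mathbb P_\lambda[\mathcal R_t\ne V]\le n2^{-J}\le1/n$.

\emph{Regime III(ii): $J<2\log_2n$.} One walk is not enough, so we wake many. Here $t\le6nRJ<18nRL$, so the expected number of Poisson particles satisfies
\[
\lambda n=\frac{sn}T\ge\frac{sn}{2t}\ge\frac K{36R}.
\]
In particular $n\ge\lambda n\ge4$ by \eqref{eq:K}. Split the Poisson particles into two independent classes of density $\lambda/2$. Apply Lemma~\ref{lem:ignition} to the first class with $m=\lfloor n/2\rfloor-1$ and $\sigma=\sqrt s$; we have $1\le m\le t$ and $t\ge s/2\ge\sqrt s\ge1$. Since $\frac{m+1}{4R}\ge\frac n{16R}$ and $\frac{\lambda t}{32R^2\sqrt s}\ge\frac{\sqrt s}{64R^2}$, the set $B_0\subset\mathcal R_t$ has at least $\frac n{16R}$ vertices except with probability $2e^{-\sqrt s/(64R^2)}$. Given such a $B_0$, the number $N$ of second-class particles that start in it is Poisson with mean at least $\frac{\lambda n}{32R}$. So $N\ge\frac{\lambda n}{64R}$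 except with probability $e^{-\lambda n/(256R)}\le e^{-K/(9216R^2)}$. By \eqref{eq:static} these particles are activated, and given their starting points their walks are independent. By \eqref{eq:miss} they fail to cover $V$ with probability at most $n2^{-JN}$, where $JN\ge\frac t{6nR}\cdot\frac{\lambda n}{64R}\ge\frac s{768R^2}$. Hence
\begin{equation}\label{eq:III}
\mathbb P_\lambda[\mathcal R_t\ne V]\le2e^{-\sqrt s/(64R^2)}+e^{-K/(9216R^2)}+n2^{-s/(768R^2)} .
\end{equation}

\medskip\noindent\emph{Case (b).} Since $K\le L$, we have $\sqrt s=\sqrt{KL}\ge K$. The bounds in Regimes I, II and III(i) are at most $6e^{-K/(70R^2)}$, $6e^{-K/(350R^{5/2})}$ and $e^{-L}\le e^{-K}$. The first two terms of \eqref{eq:III} are at most $2e^{-K/(64R^2)}+e^{-K/(9216R^2)}$. For the third, $K\ge C_*R^4$ gives $\frac{s\log2}{768R^2}\ge2L$, so it is at most $\exp(-\frac{s\log2}{1536R^2})\le\exp(-\frac{(\log2)^2K}{1536R^2})$, using $s=KL\ge K\log2$. Every exponent is at least $K/(C_*R^3)$, and in each regime the coefficients add up to at most $6\le10$.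

\medskip\noindent\emph{Case (c).} Now $\sqrt s=\sqrt{C_*}R^{5/2}L$. The exponents in Regimes I and II are at least $\sqrt{C_*}L/70$ and $\sqrt{C_*}L/350$. Those in \eqref{eq:III} are at least $\sqrt{C_*}L/64$, $C_*L/9216$ and $(\log2)^2C_*L/768$. All five are at least $4L$. So the bound is at most $6n^{-4}\le1/n$ in Regimes I and II, it is $1/n$ in Regime III(i), and it is at most $3n^{-4}+n^{-3}\le4n^{-3}\le1/n$ in Regime III(ii).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFHM}
Itai Benjamini, Luiz Renato Fontes, Jonathan Hermon and Fabio Prates Machado,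
\emph{On an epidemic model on finite graphs},
arXiv:1610.04301 (2016).

\bibitem{Bol}
Bollob\'as (1988).

\end{thebibliography}
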